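# Multipliers of critically fixed rational maps and Camacho–Sad indices of homogeneous convex foliations

## 1. Critically fixed maps, convex foliations, fixed rays

Throughout, $f\colon\mathbb P^1_{\mathbb C}\to\mathbb P^1_{\mathbb C}$ is a rational map of degree $d\ge 2$. The multiplier of a fixed point $p$ is $f'(p)$, computed in any local coordinate. $\mathbb D(c,r)$ and $\overline{\mathbb D}(c,r)$ are the open and closed disks of center $c$ and radius $r$, and $\mathbb D=\mathbb D(0,1)$.

**Definition 1 (critically fixed map).** $f$ is *critically fixed* if every critical point of $f$ is a fixed point of $f$. We write $n$ for the number of distinct critical points, and $d_a\in\{2,\dots,d\}$ for the local degree of $f$ at a critical point $a$.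

*Example.* $z\mapsto z^d$ has critical points $0,\infty$, both fixed, so it is critically fixed with $n=2$. The map $z^2+1$ is not: its critical point $0$ goes to $1$.

By Riemann–Hurwitz, $\sum_a(d_a-1)=2d-2$. Each term is at most $d-1$, so $n\ge2$.

**Definition 2 (the set $\mathcal M(f)$).** For critically fixed $f$, $\mathcal M(f)$ is the set of $\mu\in\mathbb C\setminus\{0,1\}$ that occur as the multiplier of a fixed point of $f$. For $\mu\ne1$ put
$$h(\mu)=\mathrm{Re}\,\frac1{\mu-1}.$$

*Example.* For $f=z^d$ the fixed points other than $0,\infty$ are the solutions of $z^{d-1}=1$, with multiplier $dz^{d-1}=d$. So $\mathcal M(f)=\{d\}$ and $h(d)=\frac1{d-1}$.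

**Definition 3 (homogeneous foliation, Gauss map).** A homogeneous foliation $\mathcal H$ of degree $d$ on $\mathbb P^2_{\mathbb C}$ is one defined in an affine chart $(x,y)$ by a $1$-form $A\,dx+B\,dy$, where $A,B$ are coprime homogeneous polynomials of degree $d$. Its Gauss map is $\underline{\mathcal G}_{\mathcal H}\colon[y:x]\mapsto[-A(x,y):B(x,y)]$. In the coordinate $z=y/x$ it is the slope map $y/x\mapsto -A(x,y)/B(x,y)$.

*Example.* The form $x^d\,dy-y^d\,dx$ has Gauss map $z\mapsto z^d$. More generally, if $f=P/Q$ in lowest terms has degree $d$, then $A=-x^dP(y/x)$, $B=x^dQ(y/x)$ gives a homogeneous foliation with Gauss map $f$. When $f$ is a polynomial, $B=x^d$, and $A(0,y)$ is a nonzero multiple of $y^d$, which shows coprimality.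

**Definition 4 (convex, radial, Camacho–Sad index).** $\mathcal H$ is *convex* if its leaves other than straight lines have no inflection points. A singularity is *radial* if the linear part there of a vector field defining $\mathcal H$ is a nonzero multiple of the radial field. If $\{u=0\}$ is invariant and $\mathcal H$ is given by $u\,\beta(u,z)\,\partial_u+\alpha(u,z)\,\partial_z$, the Camacho–Sad index along $\{u=0\}$ at $s=(0,p)$ is the residue at $p$ of $\frac{\beta(0,z)}{\alpha(0,z)}\,dz$.

*Example, which is also the dictionary.* Take $A=-x^dP(z)$, $B=x^dQ(z)$, $z=y/x$, $f=P/Q$. In the chart $u=1/x$, $z=y/x$ at infinity we have $dx=-u^{-2}du$ and $dy=u^{-1}dz-zu^{-2}du$, so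
$$A\,dx+B\,dy=u^{-d-2}\big(uQ(z)\,dz+(P(z)-zQ(z))\,du\big).$$
Hence $\mathcal H$ is given there by $uQ\,\partial_u+(zQ-P)\,\partial_z$. The line at infinity $\{u=0\}$ is invariant. Its singular points are the $p$ with $f(p)=p$, and the linear part at such a point is $Q(p)\big(u\,\partial_u+(1-f'(p))(z-p)\,\partial_z\big)$. This is radial exactly when $f'(p)=0$. The index is the residue of $\frac{dz}{z-f(z)}$, which is $\frac1{1-f'(p)}$ when $f'(p)\ne1$. Exchanging $x$ and $y$ treats $z=\infty$.

The facts we use are the following, for $\mathcal H$ homogeneous of degree $d$ with Gauss map $f$.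

* $\mathcal H$ is convex if and only if $f$ is critically fixed. (Along a leaf $y'=f(y/x)$, so $y''=f'(z)\,(f(z)-z)/x$. Off the invariant lines $f(z)=z$, inflections occur at slopes $z$ with $f'(z)=0$.)
* $\ell_\infty$ is invariant, and $s=[b:a:0]$ is singular if and only if $p=[a:b]$ is fixed by $f$. It is radial if and only if $p$ is moreover critical.
* If $f'(p)\ne1$, then $\mathrm{CS}(\mathcal H,\ell_\infty,s)=\frac1{1-f'(p)}$, so $-\mathrm{Re}\,\mathrm{CS}=h(f'(p))$.

**Definition 5 (basins and fixed internal rays).** Let $f$ be critically fixed and $a$ a critical point; it is a superattracting fixed point. Let $U_a$ be the Fatou component containing $a$. A critical point in $U_a$ is fixed and its orbit converges to $a$, so it equals $a$. Therefore (Milnor, *Dynamics in One Complex Variable*, 3rd ed., Thm 9.3) there is a conformal isomorphism $\beta_a\colon U_a\to\mathbb D$, $\beta_a(a)=0$, with $\beta_a\circ f=\beta_a^{d_a}$, the Böttcher map. The *fixed (internal) rays* of $a$ are the $d_a-1$ arcs $\beta_a^{-1}\{re^{2\pi i\theta}:0<r<1\}$ with $(d_a-1)\theta\in\mathbb Z$.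 A ray *lands* at $p$ if its points converge to $p$ as $r\to1$.

*Example.* For $z^d$: $U_0=\mathbb D$ and $\beta_0(z)=z$; $U_\infty=\{|z|>1\}\cup\{\infty\}$ and $\beta_\infty(z)=1/z$. The fixed rays are the radial segments through the $(d-1)$-th roots of unity. Each root of unity receives exactly two rays, one from $0$ and one from $\infty$.

We also recall the holomorphic fixed point formula: if no fixed point of $f$ has multiplier $1$, then $\sum_p\frac1{1-f'(p)}=1$.

**Crane's theorem.** *Let $f$ be critically fixed of degree $d\ge2$ with $n\le d$ distinct critical points. Then (1) $f$ has exactly $d+1$ fixed points, of which $d+1-n$ are non-critical; (2) $\mathcal M(f)\subset\mathbb C\setminus\big(\overline{\mathbb D}(0,1)\cup\mathbb D(1+\rho,\rho)\big)$ with $\rho=\frac1{d+n-2}$. Moreover some $\mu\in\mathcal M(f)$ lies on the boundary of $\mathbb D(1+\rho,\rho)$ if and only if $n=d$, in which case $\mu=\frac d{d-1}$.* In terms of a homogeneous convex foliation of degree $d$ with $n$ radial singularities: there are exactly $d+1$ singularities on $\ell_\infty$,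 of which $d+1-n$ are non radial, and at each non radial $s\in\ell_\infty$
$$-\tfrac12<-\mathrm{Re}\,\mathrm{CS}(\mathcal H,\ell_\infty,s)\le\tfrac{d+n}2-1\le d-1 ,$$
with equality in the middle inequality if and only if $n=d$, in which case $\mathrm{CS}=1-d$.

The hypothesis $n\le d$ always holds. A map $f$ has at most $d+1$ fixed points. If $n=d+1$, all of them would be critical, and the fixed point formula would read $d+1=1$. Since the $d+1$ fixed points in (1) are distinct and the count with multiplicity is $d+1$, all are simple, so no multiplier is $1$. By (2) the non-critical ones are then all repelling.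

We can now pose the question. The lower bound $-\frac12$ does not depend on the degree. Can it be replaced by the value that $z^d$ attains? The following appears in Samir Bedrouni, David Marín, "Convex foliations of degree 5 on the complex projective plane", arXiv:1901.03174 (2019).

**Conjecture.** *If $\mathcal H$ is a homogeneous convex foliation of degree $d\ge2$ on $\mathbb P^2_{\mathbb C}$, then $\frac1{d-1}\le-\mathrm{Re}\,\mathrm{CS}(\mathcal H,\ell_\infty,s)$ for every non radial singularity $s\in\ell_\infty$. Alternatively, if $f$ is critically fixed of degree $d\ge2$, then $\mathcal M(f)\subset\overline{\mathbb D}\big(\frac{d+1}2,\frac{d-1}2\big)$.*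

Both forms say $h(\mu)\ge\frac1{d-1}$ for all $\mu\in\mathcal M(f)$: with $t=\mu-1\neq0$,
$$\Big|t-\tfrac{d-1}2\Big|\le\tfrac{d-1}2\iff|t|^2\le(d-1)\,\mathrm{Re}\,t\iff\mathrm{Re}\,\tfrac1t\ge\tfrac1{d-1}.$$

The answer is negative, and we shall prove the following.

**Theorem 1.** *For every $M>0$ there is $d_M$ such that for every $d\ge d_M$ there is a critically fixed polynomial $f$ of degree $d$, with exactly four critical points in $\mathbb P^1$, and some $\mu\in\mathcal M(f)$ with*
$$\mathrm{Re}\,\frac1{\mu-1}<-\frac Md.$$
*Equivalently, for every $d\ge d_M$ there is a homogeneous convex foliation of degree $d$ with a non radial singularity $s\in\ell_\infty$ such that $-\mathrm{Re}\,\mathrm{CS}(\mathcal H,\ell_\infty,s)<-M/d<0<\frac1{d-1}$.*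

**Theorem 2.** *Let $f$ be critically fixed of degree $d\ge2$, $p$ a non-critical fixed point, $\mu=f'(p)$. Then at least two fixed internal rays of superattracting basins land at $p$. If the rays landing at $p$ come from critical points of local degrees $d_1,\dots,d_k$ ($k\ge2$), then*
$$\mathrm{Re}\,\frac1{\mu-1}>\frac12\sum_{i=1}^k\frac1{\log d_i}-\frac12\ \ge\ \frac1{\log d}-\frac12 .$$
*So $-\mathrm{Re}\,\mathrm{CS}>\frac1{\log d}-\frac12$ always, and in particular $-\mathrm{Re}\,\mathrm{CS}>0$ for $d\le7$.*

**Proposition 3.** *The conjecture is true for $d=2,3,4$.*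

The conjecture is therefore false in every sufficiently large degree, and there even the weaker inequality $-\mathrm{Re}\,\mathrm{CS}\ge0$ fails. Not settled here are the conjecture for $5\le d<d_1$ (with $d_1$ from Theorem 1, $M=1$) and the exact order of the optimal lower bound. By Definition 3 and the dictionary, a critically fixed polynomial is the Gauss map of a homogeneous convex foliation, so the foliation form of Theorem 1 follows from the polynomial form.

## 2. Two critical points, $d$ critical points, and one quartic

**$n=2$.** Since $\sum(d_a-1)=2d-2$, both local degrees are $d$. Put the critical points at $0$ and $\infty$. Then $f^{-1}(0)=\{0\}$ and $f^{-1}(\infty)=\{\infty\}$, so $f=cz^d$, which is conjugate to $z^d$. Here $\mathcal M(f)=\{d\}$ and $h=\frac1{d-1}$: equality in the conjecture.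

**$n=d$.** There is one non-critical fixed point, and the fixed point formula reads $d+\frac1{1-\mu}=1$. So $\frac1{\mu-1}=d-1\ge\frac1{d-1}$.

These two cases cover $d=2$ and $d=3$ completely, and $d=4$ with $n\in\{2,4\}$. For $d=4$, $n=3$ the numbers $d_a-1\in\{1,2,3\}$ have sum $6$, so the local degrees are $(3,3,3)$ or $(4,3,2)$.

**Local degrees $(4,3,2)$.** Put the critical points at $\infty,0,1$ in this order. A fixed point of local degree $4=d$ at $\infty$ makes $f$ a polynomial, with $f'=Cz^2(1-z)$, $f(0)=0$, $f(1)=1$. As $\int_0^1t^2(1-t)\,dt=\frac1{12}$, $C=12$ and $f=4z^3-3z^4$. From $3z^3-4z^2+1=(z-1)(3z^2-z-1)$ the non-critical fixed points are $z=\frac{1\pm\sqrt{13}}6$. There $z^2(4-3z)=1$, so $\mu=12z^2(1-z)=\frac{12(1-z)}{4-3z}$ and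
$$\frac1{\mu-1}=\frac{4-3z}{8-9z}=\frac{7\mp\sqrt{13}}{13\mp3\sqrt{13}}=\frac{52\pm8\sqrt{13}}{52}=1\pm\frac2{\sqrt{13}} .$$
Both values exceed $\frac13$, because $\sqrt{13}>3$ gives $1-\frac2{\sqrt{13}}>1-\frac23$. The case $(3,3,3)$ will follow from Theorem 2.

## 3. What the fixed point formula gives

The first thing to try is the fixed point formula for general $n$. The $n$ critical points contribute $1$ each, so over the $d+1-n$ non-critical fixed points
$$\sum\frac1{\mu-1}=n-1 .$$
The average of $h$ is $\frac{n-1}{d+1-n}$. Since $n\ge2$ this is at least $\frac1{d-1}$, with equality only for $n=2$. So the conjecture holds on average. To pass from the average to a single point we need an upper bound for the other points, and Crane's is $\frac{d+n}2-1$. Already for $n=d-1$, where there is one other point, this yields only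
$$h(\mu)\ge(d-2)-\Big(\frac{2d-1}2-1\Big)=-\frac12 ,$$
which is nothing new. The formula does not prevent one point from having a large $h$ while another has a negative one. In the quartic above the two values $1\pm\frac2{\sqrt{13}}$ already differ a good deal.

## 4. High powers and domains that are not starlike

To see what can go wrong in high degree, look at polynomials with $f'=Cz^rq^D$, where $q$ is a fixed polynomial and $D$ is large. Their finite critical points are few, of very high multiplicity. This section is a heuristic that tells us which $q$ to look for; the estimates are proved in Sections 8 and 9.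

Let $v$ be a zero of $q$ with $f(v)=v$, let $\Omega_v$ be the component of $\{|q|<m_0\}$ containing $v$, let $z\in\partial\Omega_v$, and let $L=\log q$ near $z$. In $f(z)-v=C\int_v^zt^rq^D\,dt$ the integrand is concentrated near the endpoint $z$, and there $q^D=e^{DL}$. So $f(z)-v\approx Cz^rq(z)^D/(DL'(z))$, while $f'(z)=Cz^rq(z)^D$. If $f(z)=z$, division gives
$$\mu\approx D\,(z-v)L'(z),\qquad D\,h(\mu)\approx\mathrm{Re}\,\frac1{(z-v)L'(z)} .$$
The sign is that of $\mathrm{Re}\big((z-v)L'(z)\big)$, the derivative at $t=1$ of $\log|q(v+t(z-v))|$. It is negative when the ray from $v$ enters $\Omega_v$ as it passes through $z$. So we want a component $\Omega_v$ that is *not starlike* about $v$. To make the quantity very negative, $z$ must be close to a zero of $L'$, that is, to a corner of $\partial\Omega_v$ at a critical point of $q$.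

**Two finite critical points are not enough.** Let $f'=Cz^{\alpha D}(1-z)^{\beta D}$ with $\alpha,\beta>0$, $\alpha+\beta=1$ and integer exponents. Here $|q|=|z|^\alpha|1-z|^\beta$ and $L'=\frac\alpha z-\frac\beta{1-z}=\frac{\alpha-z}{z(1-z)}$, with critical point $c=\alpha$; take $m_0=|q(\alpha)|$. On the line $\mathrm{Re}\,z=\alpha$ we have $|z|\ge\alpha$ and $|1-z|\ge\beta$, so $|q|\ge m_0$. Hence $\Omega_0\subset\{\mathrm{Re}\,z<\alpha\}$ and $\Omega_1\subset\{\mathrm{Re}\,z>\alpha\}$. On $\partial\Omega_0\setminus\{c\}$ and $\partial\Omega_1\setminus\{c\}$ respectively,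
$$\mathrm{Re}\frac1{zL'}=1+\beta\,\mathrm{Re}\frac1{\alpha-z}\ge1,\qquad\mathrm{Re}\frac1{(z-1)L'}=1+\alpha\,\mathrm{Re}\frac1{z-\alpha}\ge1 .$$
Both domains are starlike, and this family shows nothing against the conjecture.

**What a corner needs.** At a simple critical point $c$ of $q$ with $|q(c)|=m_0$, the set $\{|q|<m_0\}$ consists of two opposite sectors of half-angle $\frac\pi4$, whose common axis has direction $e^{i\varphi}$ with $L''(c)e^{2i\varphi}<0$. Starlikeness fails near the corner when the line from $c$ to $v$ makes an angle larger than $\frac\pi4$ with the axis. Since $(c-v)^2L''(c)$ has argument $2\arg(v-c)+\pi-2\varphi$, this condition is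
$$\mathrm{Re}\,\tau_v>0,\qquad\tau_v=(c-v)^2L''(c).$$
In the two-point family, $L''(c)=-\frac1{\alpha\beta}$, so $\tau_0=-\frac\alpha\beta$ and $\tau_1=-\frac\beta\alpha$: the axis points straight at both zeros.

The way out is to turn the axis. Take a polynomial with a *double* critical point, where three valleys of $|q|$ meet, and split it into two simple ones $1\pm\kappa$. Then $L''(1+\kappa)$ is nearly proportional to $\kappa$, so the axis turns with $\arg\kappa$, while the directions to the zeros of $q$ hardly move. We now need three finite zeros of $q$, and all of them must be fixed by $f$. This forces both critical values of $q$ to have the same modulus, which restricts $\arg\kappa$.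

## 5. The quartics $q_\kappa$

For small $\kappa\ne0$ let
$$q_\kappa(z)=z^4-\tfrac83z^3+2(1-\kappa^2)z^2=z^2(z-\omega_+)(z-\omega_-),\qquad\omega_\pm=\tfrac13\big(4\pm i\sqrt2\sqrt{1-9\kappa^2}\big),$$
with the principal root. The points $0,\omega_+,\omega_-$ are distinct, and $q_\kappa'=4z\big((z-1)^2-\kappa^2\big)$. So the critical points are $0$, $c_1=1+\kappa$, $c_2=1-\kappa$, all simple. Since $z^2-\frac83z+2(1-\kappa^2)$ at $z=1+\kappa$ equals $(1+\kappa)\big(1+\kappa-\frac83+2(1-\kappa)\big)=\frac13(1+\kappa)(1-3\kappa)$,
$$q_\kappa(c_1)=\tfrac13(1+\kappa)^3(1-3\kappa),\qquad q_\kappa(c_2)=\tfrac13(1-\kappa)^3(1+3\kappa).$$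

**Step 1: the ratio of the critical values.** We shall later solve an equation $m(\kappa)^D\Psi=1$, and for that we need $m'\ne0$. Let
$$m(\kappa)=\frac{q_\kappa(c_1)}{q_\kappa(c_2)}=\Big(\frac{1+\kappa}{1-\kappa}\Big)^3\frac{1-3\kappa}{1+3\kappa},\qquad\frac{m'}m=\frac6{1-\kappa^2}-\frac6{1-9\kappa^2}=\frac{-48\kappa^2}{(1-\kappa^2)(1-9\kappa^2)}\ne0.$$

**Step 2: parameters with $|m|=1$.** Put $x=\mathrm{Re}\,\kappa\ne0$, $s=|\kappa|^2$, $P=1+s$, $R=1+9s$. Then $|1\pm\kappa|^2=P\pm2x$ and $|1\pm3\kappa|^2=R\pm6x$, so $|m|=1$ means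
$$(P+2x)^3(R-6x)=(P-2x)^3(R+6x),$$
that is, the odd part in $x$ of the left side vanishes. Expanding $(P^3+6P^2x+12Px^2+8x^3)(R-6x)$ and dividing the odd part by $x$, this is $R(6P^2+8x^2)=6(P^3+12Px^2)$, or $6P^2(R-P)=8x^2(9P-R)$. Since $R-P=8s$ and $9P-R=8$, it is $x^2=\frac34s(1+s)^2$. So for small $\varepsilon>0$ the point
$$\kappa_0=\varepsilon e^{i\theta},\qquad\cos\theta=\tfrac{\sqrt3}2(1+\varepsilon^2),\quad0<\theta<\tfrac\pi6,$$
satisfies $|m(\kappa_0)|=1$, and $\theta\to\frac\pi6$ as $\varepsilon\to0$.

**Step 3: the corner numbers at $c_1$.** Let $L=\log q_\kappa$ near $c_1$. As $q_\kappa'=4z(z-c_1)(z-c_2)$, we have $q_\kappa''(c_1)=4c_1(c_1-c_2)=8\kappa(1+\kappa)$. Since $q_\kappa'(c_1)=0$,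
$$L''(c_1)=\frac{q_\kappa''(c_1)}{q_\kappa(c_1)}=\frac{24\kappa}{(1+\kappa)^2(1-3\kappa)}.$$
Put $\tau_v=(c_1-v)^2L''(c_1)$ for $v\in\{0,\omega_-\}$. At $\kappa=\kappa_0$, as $\varepsilon\to0$, we have $c_1-\omega_-\to\frac{-1+i\sqrt2}3$, whose square is $\frac{-1-2\sqrt2\,i}9$. Hence
$$\frac{\tau_0}\varepsilon=\frac{24e^{i\theta}}{1-3\kappa_0}\to24e^{i\pi/6},\qquad\frac{\tau_{\omega_-}}\varepsilon\to\frac{24}9e^{i\pi/6}(-1-2\sqrt2\,i).$$
The real parts of the limits are $12\sqrt3>0$ and $\frac{24}9\big(\sqrt2-\frac{\sqrt3}2\big)>0$. Fix $\varepsilon$ so small that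
$$\mathrm{Re}\,\tau_0>0,\qquad\mathrm{Re}\,\tau_{\omega_-}>0\qquad(\kappa=\kappa_0).\tag{1}$$

The corner at $c_1$ is thus bad as seen from $0$ and as seen from $\omega_-$. What remains to be shown is that one of $\Omega_0,\Omega_{\omega_-}$ really has a corner at $c_1$.

## 6. The components of $\{|q|<m_0\}$

Let $q=q_{\kappa_0}$ and $m_0=|q(c_1)|=|q(c_2)|>0$.

**Step 1: there are three components, one for each zero.** Let $\Omega'$ be a component of $\{|q|<m_0\}$. It is bounded, and $q\colon\Omega'\to\mathbb D(0,m_0)$ is proper. The critical values of $q$ are $0$, $q(c_1)$, $q(c_2)$, and the last two have modulus $m_0$, so the only possible critical value in the disk is $0$. Hence $\Omega'\setminus q^{-1}(0)$ is a connected finite covering of a punctured disk, that is, a punctured disk mapped by $w\mapsto w^e$. So $\Omega'$ contains exactly one zero $v$ of $q$, and there is a conformal isomorphism $\phi_v$ of $\Omega'$ onto a round disk centered at $0$ with $\phi_v(v)=0$ and $\phi_v^e=q$, where $e$ is the order of the zero $v$. The components are $\Omega_0,\Omega_{\omega_+},\Omega_{\omega_-}$.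 We note for later: for $\sigma>0$,
$$\text{each point of }\Omega_v\cap\{|q|\le m_0e^{-\sigma}\}\text{ is joined to }v\text{ inside this set by a smooth path},\tag{2}$$
namely the $\phi_v$-preimage of a radius.

**Step 2: the union of the closures is connected.** Let $W=\{|q|>m_0\}\cup\{\infty\}$. It is connected, because a bounded component of $\{|q|>m_0\}$ would contradict the maximum principle. The map $q\colon W\to\{|w|>m_0\}\cup\{\infty\}$ is proper of degree $4$, branched only at $\infty$. By Riemann–Hurwitz $\chi(W)=4-3=1$, so $W$ is simply connected and its complement $K=\{|q|\le m_0\}$ is connected. By the open mapping theorem each point of $\{|q|=m_0\}$ is a limit of points with $|q|<m_0$, so $K=\overline\Omega_0\cup\overline\Omega_{\omega_+}\cup\overline\Omega_{\omega_-}$.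

**Step 3: the two corners form a spanning tree.** At a non-critical point of $\{|q|=m_0\}$ the set $\{|q|<m_0\}$ is locally one side of a smooth arc, so such a point lies in one closure only. Two different closures can therefore meet only in $\{c_1,c_2\}$. Near $c_i$ the set $\{|q|<m_0\}$ consists of two sectors, so $c_i$ lies in at most two closures and makes at most one pair meet. Since $K$ is connected, at least two of the three pairs of closures meet. Hence each $c_i$ has its two sectors in two different components $\Omega_{a_i},\Omega_{b_i}$, and the edges $\{a_1,b_1\}$, $\{a_2,b_2\}$ are distinct and form a spanning tree on $\{0,\omega_+,\omega_-\}$.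

We need not know which tree it is. Since $a_1\ne b_1$, at least one of them belongs to $\{0,\omega_-\}$. Fix such a $v\in\{0,\omega_-\}$. Then $c_1\in\overline\Omega_v$, and $\mathrm{Re}\,\tau_v>0$ by (1).

## 7. The bad corner

This section produces a point $z_0\in\partial\Omega_v$ at which $\mathrm{Re}\frac1{(z-v)L'}$ is as negative as we like. Write $q/q(c_1)=e^{-\xi^2}$ near $c_1$, with a local coordinate $\xi$, $\xi(c_1)=0$. Comparing second-order terms, $\xi'(c_1)^2=-\frac12L''(c_1)$. Near $c_1$, $\{|q|<m_0\}=\{\mathrm{Re}\,\xi^2>0\}$, and exactly one of its two sectors lies in $\Omega_v$. Choose the sign of $\xi$ so that this sector is $\{|\arg\xi|<\frac\pi4\}$. Its boundary arcs are $\xi=se^{i\sigma\pi/4}$, $\sigma=\pm1$, $s>0$ small.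

Let $Z=(c_1-v)\xi'(c_1)$. Then $Z^2=-\tau_v/2$, so $\mathrm{Re}\,Z^2<0$. From $L'=-2\xi\xi'$, on the arcs $(z-v)L'(z)=-2Zse^{i\sigma\pi/4}(1+o(1))$ as $s\to0$. Since $\mathrm{Re}\frac1w=\frac{\mathrm{Re}\,w}{|w|^2}$,
$$s\,\mathrm{Re}\frac1{(z-v)L'(z)}\longrightarrow-\frac{\mathrm{Re}(e^{i\sigma\pi/4}Z)}{2|Z|^2}.$$
With $\zeta=\arg Z$ we have $\cos(\zeta+\frac\pi4)\cos(\zeta-\frac\pi4)=\frac12\cos2\zeta<0$. So for exactly one $\sigma$ the number $\mathrm{Re}(e^{i\sigma\pi/4}Z)$ is positive, and on that arc $\mathrm{Re}\frac1{(z-v)L'}\to-\infty$ as $z\to c_1$.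

Given $M>0$, we can therefore fix $z_0\in\partial\Omega_v$ near $c_1$ with $z_0\notin\{0,v,c_1,c_2\}$, $q'(z_0)\ne0$ and
$$\mathrm{Re}\,\frac1{(z_0-v)L'(z_0)}<-M.\tag{3}$$

## 8. Critically fixed polynomials with $f_D'=C_Dz^rq^D$

Let $r\in\{0,1,2,3\}$ and $D\ge1$. For $\kappa$ in a small closed disk $N$ about $\kappa_0$, regard $\omega_\pm,c_i,a_i,b_i$ as holomorphic functions of $\kappa$; the labels $a_i,b_i\in\{0,\omega_+,\omega_-\}$ were chosen at $\kappa_0$. Put
$$E_i(\kappa)=\int_{a_i}^{b_i}t^rq_\kappa(t)^D\,dt,\qquad\Phi_{i,D}(\kappa)=\sqrt D\,E_i(\kappa)\,q_\kappa(c_i)^{-D}\qquad(i=1,2).$$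
The integrands are polynomials in $t$, so the integrals are path independent and holomorphic in $\kappa$.

**Lemma 4.** *For $N$ small, $\Phi_{i,D}\to\Phi_i$ uniformly on $N$ as $D\to\infty$, with $\Phi_i$ holomorphic and zero-free.*

*Proof.* This is the saddle point method along a path from $a_i$ to $b_i$ through $c_i$. Let $L_\kappa=\log q_\kappa$ near $c_i$, and choose $\varphi_i$ with $L_{\kappa_0}''(c_i)e^{2i\varphi_i}<0$, the axis of the two sectors at $c_i(\kappa_0)$. Replacing $\varphi_i$ by $\varphi_i+\pi$ if necessary, for small $s>0$ we have $c_i(\kappa_0)-se^{i\varphi_i}\in\Omega_{a_i}$ and $c_i(\kappa_0)+se^{i\varphi_i}\in\Omega_{b_i}$. By Taylor's formula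
$$\log\frac{q_\kappa(c_i+u)}{q_\kappa(c_i)}=\tfrac12L_\kappa''(c_i)u^2+O(|u|^3)$$
uniformly for $\kappa$ near $\kappa_0$. So there are $\delta,\eta>0$ such that, for $N$ small,
$$\log\Big|\frac{q_\kappa(c_i+se^{i\varphi_i})}{q_\kappa(c_i)}\Big|\le-\eta s^2\qquad(|s|\le\delta,\ \kappa\in N).$$
In particular, at $\kappa_0$ the points $c_i\mp\delta e^{i\varphi_i}$ lie in $\Omega_{a_i}$ and $\Omega_{b_i}$ respectively. Fix a path from $a_i(\kappa_0)$ to $c_i(\kappa_0)-\delta e^{i\varphi_i}$ in $\Omega_{a_i}$ and one from $c_i(\kappa_0)+\delta e^{i\varphi_i}$ to $b_i(\kappa_0)$ in $\Omega_{b_i}$. For $\kappa\in N$ integrate along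

* the segment $[a_i(\kappa),a_i(\kappa_0)]$, then the first fixed path;
* the segment from $c_i(\kappa_0)-\delta e^{i\varphi_i}$ to $c_i(\kappa)-\delta e^{i\varphi_i}$;
* the central segment $\{c_i(\kappa)+se^{i\varphi_i}:|s|\le\delta\}$;
* and symmetrically on the side of $b_i$.

At $\kappa=\kappa_0$ the fixed paths are compact subsets of $\{|q|<m_0\}$, and the connecting segments are points of these paths. By continuity, after shrinking $N$ there is $\eta'>0$ with $|q_\kappa/q_\kappa(c_i)|\le e^{-\eta'}$ off the central segment, for all $\kappa\in N$. That part contributes $O(\sqrt D\,e^{-\eta'D})$ to $\Phi_{i,D}$.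

On the central segment put $s=y/\sqrt D$; this substitution absorbs the factor $\sqrt D$. The integrand with respect to $dy$ is
$$e^{i\varphi_i}\big(c_i+\tfrac y{\sqrt D}e^{i\varphi_i}\big)^r\exp\Big(\tfrac12L_\kappa''(c_i)e^{2i\varphi_i}y^2+O\big(|y|^3/\sqrt D\big)\Big),\qquad|y|\le\delta\sqrt D .$$
It converges to $c_i^re^{i\varphi_i}\exp\big(\frac12L_\kappa''(c_i)e^{2i\varphi_i}y^2\big)$ uniformly in $\kappa\in N$ and in $y$ on compact sets, and it is dominated by a constant times $e^{-\eta y^2}$. So $\Phi_{i,D}$ converges uniformly on $N$ to the Gaussian integral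
$$\Phi_i=c_i^re^{i\varphi_i}\sqrt{2\pi/\big(-L_\kappa''(c_i)e^{2i\varphi_i}\big)}\ne0$$
(principal root; the quantity $-L_\kappa''(c_i)e^{2i\varphi_i}$ has positive real part on $N$). $\square$

**Step 1: the equation for $\kappa$.** We want $f=C\int_0^zt^rq_\kappa^D\,dt$ to satisfy $f(b_i)-f(a_i)=b_i-a_i$, that is, $CE_i=b_i-a_i$ for $i=1,2$. For $D$ large $E_1,E_2\ne0$ on $N$ by Lemma 4, and a constant $C$ exists if and only if $E_1(b_2-a_2)=E_2(b_1-a_1)$. Inserting $E_i=\Phi_{i,D}\,q_\kappa(c_i)^D/\sqrt D$, this is
$$m(\kappa)^D\,\Psi_D(\kappa)=1,\qquad\Psi_D=\frac{\Phi_{1,D}\,(b_2-a_2)}{\Phi_{2,D}\,(b_1-a_1)}.\tag{4}$$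

**Step 2: solving it by Hurwitz.** $\Psi_D$ converges uniformly on $N$ to a zero-free function $\Psi$. Writing $\log\Psi_D=\log\Psi+\mathrm{Log}(\Psi_D/\Psi)$, where $\Psi_D/\Psi\to1$, we get branches of $\log\Psi_D$ bounded on $N$ uniformly in $D$. Let $\lambda=\log m$ on $N$. Since $|m(\kappa_0)|=1$ we may write $\lambda(\kappa_0)=i\vartheta$ with $\vartheta\in\mathbb R$. Let $j_D$ be an integer nearest to $D\vartheta/2\pi$, so that $\big|\frac{2\pi j_D}D-\vartheta\big|\le\frac\pi D$. The functions
$$\lambda-\frac{2\pi ij_D}D+\frac1D\log\Psi_D$$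
converge uniformly on $N$ to $\lambda-i\vartheta$, which has a simple zero at $\kappa_0$ because $m'(\kappa_0)\ne0$. By Hurwitz's theorem they have, for $D$ large, zeros $\kappa_D\to\kappa_0$, and then $m(\kappa_D)^D\Psi_D(\kappa_D)=e^{2\pi ij_D}=1$.

**Step 3: the polynomials.** At $\kappa=\kappa_D$ put
$$f_D(z)=C_D\int_0^zt^rq_{\kappa_D}(t)^D\,dt,\qquad C_D=\frac{b_1-a_1}{E_1(\kappa_D)}=\frac{(b_1-a_1)\sqrt D}{q_{\kappa_D}(c_1)^D\,\Phi_{1,D}(\kappa_D)}.\tag{5}$$
Then $f_D(b_i)-f_D(a_i)=b_i-a_i$ for $i=1,2$, and $f_D(0)=0$. If one end of an edge is fixed, so is the other. Since the two edges form a spanning tree on $\{0,\omega_+,\omega_-\}$ and $0$ is fixed, $f_D$ fixes $0,\omega_+,\omega_-$. As $f_D'=C_Dz^{2D+r}(z-\omega_+)^D(z-\omega_-)^D$, the critical points are $0,\omega_+,\omega_-,\infty$, all fixed. So $f_D$ is critically fixed of degree $d=4D+r+1$ with exactly four critical points. With $r\in\{0,1,2,3\}$ all large $d$ occur.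

## 9. A fixed point near $z_0$, and the end of the proof of Theorem 1

**Step 1: coordinates near $z_0$.** The aim is an inverse of $\log q_\kappa$ near $z_0$ that is uniform in $\kappa$. For $\kappa$ near $\kappa_0$ let $L_\kappa(z)=\log\big(q_\kappa(z)/q_\kappa(c_1(\kappa))\big)$ near $z_0$, with a branch jointly continuous in $(\kappa,z)$. Write $L_0:=L_{\kappa_0}$ and $w_0:=L_0(z_0)$. Then $\mathrm{Re}\,w_0=0$, and $L_0'$ is the $L'$ of Section 7. Since $q'(z_0)\ne0$, we can choose $s_0>0$ small and a neighborhood $U^*$ of $z_0$, with $0,v(\kappa_0)\notin\overline{U^*}$, which $L_0$ maps biholomorphically onto $\mathbb D(w_0,3s_0)$ and such that the $L_\kappa$ are defined on $\overline{U^*}$. The set $\{z\in U^*:\mathrm{Re}\,L_0<0\}$ corresponds to a half disk, so it is connected. It lies in $\{|q|<m_0\}$ and contains points of $\Omega_v$, because $z_0\in\partial\Omega_v$. So it is contained in $\Omega_v$. Put $U=L_0^{-1}\big(\overline{\mathbb D}(w_0,s_0/8)\big)$.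

Let $\kappa$ be so close to $\kappa_0$ that $|L_\kappa-L_0|<s_0/2$ on $L_0^{-1}\big(\overline{\mathbb D}(w_0,\frac52s_0)\big)$. For $w\in\mathbb D(w_0,2s_0)$ we have $|L_0-w|>\frac{s_0}2$ on the boundary of this set. So by Rouché $L_\kappa$ takes the value $w$ exactly once in $L_0^{-1}\big(\mathbb D(w_0,\frac52s_0)\big)$. This defines a holomorphic inverse branch $g_\kappa$ of $L_\kappa$ on $\mathbb D(w_0,2s_0)$ with values in $U^*$. We have $g_\kappa(L_\kappa(z))=z$ for $z\in U$, because $|L_\kappa(z)-w_0|<\frac{s_0}8+\frac{s_0}2$; in particular $L_\kappa'\neq0$ on $U$. As $U^*$ is bounded, Cauchy's estimates bound $g_\kappa'$ and $g_\kappa''$ on $\mathbb D(w_0,\frac32s_0)$ uniformly in $\kappa$.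

**Step 2: the integral from $v$ to $z$.** This makes the heuristic of Section 4 precise.

**Lemma 5.** *With $\kappa=\kappa_D$ and $v=v(\kappa_D)$, uniformly for $z\in U$,*
$$\int_v^zt^rq_\kappa^D\,dt=\frac{q_\kappa(z)^D}D\Big(\frac{z^r}{L_\kappa'(z)}+R_D(z)\Big),\qquad R_D\to0 .$$

*Proof.* Let $t_*=L_0^{-1}(w_0-s_0)$, a point of $\Omega_v$ with $|q_{\kappa_0}(t_*)|=m_0e^{-s_0}$. Let $D$ be so large that $|L_\kappa-L_0|<\frac{s_0}8$ on $U\cup\{t_*\}$.

*The end of the path.* Let the path end with the arc $t(s)=g_\kappa(L_\kappa(z)-s)$, $s$ decreasing from $s_0$ to $0$. Here $|L_\kappa(z)-s-w_0|\le\frac{s_0}8+\frac{s_0}8+s_0<\frac32s_0$. On it $q_\kappa(t(s))=q_\kappa(z)e^{-s}$ and $dt=-g_\kappa'(L_\kappa(z)-s)\,ds$, so the arc contributes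
$$q_\kappa(z)^D\int_0^{s_0}e^{-Ds}\,t(s)^r\,g_\kappa'(L_\kappa(z)-s)\,ds .$$
The factor after $e^{-Ds}$ equals $\frac{z^r}{L_\kappa'(z)}+O(s)$ uniformly, by the bounds on $g_\kappa'$ and $g_\kappa''$. Since $\int_0^{s_0}e^{-Ds}ds=\frac1D(1-e^{-Ds_0})$ and $\int_0^{s_0}se^{-Ds}ds\le\frac1{D^2}$, the contribution is $\frac{q_\kappa(z)^D}D\big(\frac{z^r}{L_\kappa'(z)}+O(\frac1D)\big)$.

*The rest of the path* goes

* from $v(\kappa)$ by a short segment to $v(\kappa_0)$;
* to $t_*$ along a fixed path in $\Omega_v\cap\{|q_{\kappa_0}|\le m_0e^{-s_0}\}$, which exists by (2);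
* to $t(s_0)$ along the $g_\kappa$-image of the segment from $L_\kappa(t_*)$ to $L_\kappa(z)-s_0$. Both endpoints lie in $\mathbb D(w_0,\frac32s_0)$, and their real parts are at most $-s_0+\frac{s_0}8$ and $\frac{s_0}8+\frac{s_0}8-s_0$, hence at most $-\frac34s_0$.

On the third piece $|q_\kappa/q_\kappa(c_1)|\le e^{-3s_0/4}$. On the second this ratio is at most $e^{-s_0}$ at $\kappa_0$, and the first shrinks to a zero of $q_{\kappa_0}$. So by compactness, for $D$ large, $|q_\kappa/q_\kappa(c_1)|\le e^{-s_0/2}$ on all three pieces, whose lengths are bounded. On the other hand, $|q_\kappa(z)/q_\kappa(c_1)|=e^{\mathrm{Re}\,L_\kappa(z)}\ge e^{-s_0/4}$ for $z\in U$. So the rest contributes $q_\kappa(z)^D\cdot O(e^{-Ds_0/4})$, which is $\frac{q_\kappa(z)^D}D\,o(1)$. $\square$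

**Step 3: solving $f_D(z)=z$.** Since $f_D(v)=v$, we have $f_D(z)=v+C_D\int_v^zt^rq_{\kappa_D}^D\,dt$. By Lemma 5, formula (5) for $C_D$, and $q_\kappa(z)=q_\kappa(c_1)e^{L_\kappa(z)}$, the equation $f_D(z)=z$ on $U$ reads
$$e^{DL_{\kappa_D}(z)}\,D^{-1/2}\,H_D(z)=1,\qquad H_D(z)=\frac{b_1-a_1}{\Phi_{1,D}(\kappa_D)}\cdot\frac{z^r/L_{\kappa_D}'(z)+R_D(z)}{z-v}.$$
$R_D$ is holomorphic by its definition, because $q_{\kappa_D}\ne0$ and $L_{\kappa_D}'\neq0$ on $U$; so $H_D$ is holomorphic. It converges uniformly on $U$ to $\frac{b_1-a_1}{\Phi_1(\kappa_0)}\cdot\frac{z^r}{L_0'(z)(z-v)}$ (with $b_1,a_1,v$ at $\kappa_0$), which is zero-free since $0,v\notin U$. As in Section 8, branches of $\log H_D$ can be chosen bounded on $U$ uniformly in $D$. Let $j$ be an integer nearest to $D\,\mathrm{Im}\,w_0/2\pi$. Since $w_0=i\,\mathrm{Im}\,w_0$, the functions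
$$L_{\kappa_D}-\frac{\log D}{2D}+\frac{\log H_D}D-\frac{2\pi ij}D$$
converge uniformly on $U$ to $L_0-w_0$, which has a simple zero at $z_0$. By Hurwitz they have zeros $z_D\to z_0$. Multiplying by $D$ and exponentiating, $f_D(z_D)=z_D$.

**Step 4: the multiplier.** By Lemma 5 at $z_D$, $z_D-v=C_D\frac{q_{\kappa_D}(z_D)^D}D\big(\frac{z_D^r}{L_{\kappa_D}'(z_D)}+R_D(z_D)\big)$. Hence
$$\mu_D=f_D'(z_D)=C_Dz_D^rq_{\kappa_D}(z_D)^D=D\,(z_D-v)\,\frac{z_D^r}{z_D^r/L_{\kappa_D}'(z_D)+R_D(z_D)},\qquad\frac{\mu_D}D\to(z_0-v)L_0'(z_0)\ne0,$$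
where in the limit $v=v(\kappa_0)$. So $|\mu_D|\to\infty$, in particular $\mu_D\in\mathcal M(f_D)$ for large $D$. By (3),
$$D\,\mathrm{Re}\frac1{\mu_D-1}\to\mathrm{Re}\frac1{(z_0-v)L_0'(z_0)}<-M .$$
For $D$ large, $\mathrm{Re}\frac1{\mu_D-1}<-\frac MD\le-\frac Md$, since $d=4D+r+1\ge D$. This holds for each $r\in\{0,1,2,3\}$, hence for all large $d$. Theorem 1 is proved, and the conjecture is disproved. $\blacksquare$

## 10. Two fixed rays at every non-critical fixed point

We turn to Theorem 2. Let $f$ be critically fixed of degree $d$ with $n$ critical points. By Section 1, $2\le n\le d$, there are $d+1$ simple fixed points, and the $d+1-n$ non-critical ones are repelling. Different critical points have different, hence disjoint, basins $U_a$.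

**Step 1: a distance estimate.** The following is used twice: *if $x_m,y_m\in U_a$ have bounded hyperbolic distance in $U_a$ and $x_m$ leaves every compact subset of $U_a$, then the spherical distance of $x_m$ and $y_m$ tends to $0$.* Indeed, since $n\ge2$, we may move a critical point $b\ne a$ to $\infty$; as $U_b$ is a neighborhood of $\infty$ disjoint from $U_a$, $U_a$ is then bounded in $\mathbb C$. By Koebe the density of the hyperbolic metric (curvature $-1$) is at least $\frac1{2\,\mathrm{dist}(z,\partial U_a)}$. Along a curve of hyperbolic length $\ell$ from $x$, $\mathrm{dist}(\cdot,\partial U_a)$ therefore changes by a factor at most $e^{2\ell}$, and the Euclidean length is at most $2\ell e^{2\ell}\,\mathrm{dist}(x,\partial U_a)$. This tends to $0$.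

**Step 2: fixed rays land.** On a fixed ray, $f$ maps the point of radius $\varrho=r^{1/d_a}$ to the point of radius $r$. Their hyperbolic distance is $\log\frac{(1+\varrho)(1-r)}{(1-\varrho)(1+r)}\le\log(2d_a)$, because $1-r=1-\varrho^{d_a}\le d_a(1-\varrho)$. By Step 1, as $x\to\partial U_a$ along the ray, the distance between $x$ and its preimage on the ray tends to $0$, so every accumulation point is fixed. The accumulation set is connected and consists of fixed points, hence is one point. It lies on $\partial U_a$, in the Julia set, so it is a non-critical (repelling) fixed point.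

Let $T$ be the union of the closed fixed rays, a finite embedded graph. Its vertices are the $n$ critical points and the $r'\le d+1-n$ landing points, and it has $\sum(d_a-1)=2d-2$ edges.

**Lemma 6.** *If two distinct fixed rays $S,S'$ from $a$ land at the same $p$, then both components of the complement of the Jordan curve $J=\overline{S\cup S'}$ contain critical points.*

*Proof.* Suppose a component $\Delta$ contains none. Critical values are critical points, so $\Delta$ contains no critical values. The set $U_a\setminus J$ consists of two sectors. Near $a\in J$ both components of the complement of $J$ appear, so each contains one sector. Multiplying $\beta_a$ by a $(d_a-1)$-th root of unity preserves the conjugacy to $w^{d_a}$. So, exchanging the names of $S,S'$ if necessary, we may assume that $S$ has angle $0$, $S'$ has angle $\theta'=\frac j{d_a-1}$ with $1\le j\le d_a-2$, and the sector $\Sigma=\{0<\theta<\theta'\}$ of $U_a$ lies in $\Delta$.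

In the coordinate $\beta_a$, the formula $re^{2\pi i\theta}\mapsto r^{1/d_a}e^{2\pi i\theta/d_a}$ is an inverse branch of $f$ on $\Sigma$. Over the simply connected $\Delta$, which contains no critical values, $f\colon f^{-1}(\Delta)\to\Delta$ is a covering. So this branch extends to an inverse branch $g$ of $f$ on $\Delta$. By the same formula $g|_\Sigma$ extends continuously to $S$ and $S'$, mapping $S$ to $S$ and $S'$ to the ray $S''$ of angle $\theta'/d_a$.

As $x\to p$ in $\Delta$, the cluster set of $g$ is contained in the finite set $f^{-1}(p)$. It is connected, because $p$ has arbitrarily small neighborhoods meeting the Jordan domain $\Delta$ in connected sets. So $g(x)\to p^*$ for some $p^*$. Choose $y_m\in S$, $y_m\to p$, and $x_m\in\Sigma$ so close to $y_m$ that the distances of $x_m,y_m$ and of $g(x_m),g(y_m)$ tend to $0$. Since $g(y_m)\in S$ tends to the end $p$ of $S$, $p^*=p$. In the same way, for $y\in S'$, $y\to p$, we get $g(y)\to p^*=p$. As $g(y)$ then runs to the end of $S''$, $S''$ lands at $p$.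

Now for $r<1$ close to $1$ the points of radius $r^{1/d_a}$ on $S'$ and on $S''$ are both close to $p$, and $f$ maps both to the point of radius $r$ on $S'$. But $f$ is injective near the repelling point $p$, so they coincide and $\theta'\equiv\theta'/d_a$ mod $1$. This contradicts $\theta'-\frac{\theta'}{d_a}=\frac j{d_a}\notin\mathbb Z$. $\square$

**Lemma 7.** *$T$ is connected and contains all fixed points, and every non-critical fixed point is the landing point of at least two fixed rays.*

*Proof.* We count faces in two ways. A *face* is a component of the complement of $T$. A *corner* is a sector of $U_a$ between cyclically consecutive fixed rays; there are $d_a-1$ of them at $a$ (one, a slit disk, if $d_a=2$). A corner is disjoint from $T$, so it lies in one face. There are $2d-2$ corners in all, and each side of each ray borders exactly one corner. For a face $W$ let $k_W$ be the number of corners in it. Euler's formula for a graph with $V$ vertices, $E$ edges, $F$ faces and $c$ components is $F=1+c+E-V$. In particular a finite tree does not separate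 the sphere. We also use that a face $W$ is a component of the complement of $\partial W$.

**Step A: $\partial W$ is the union of the closures of the rays bordering corners in $W$, and $k_W\ge1$.** At points in the interior of edges this is clear: near such a point there are two sides of $T$, each inside a corner. Also $\partial W$ is closed, so it contains the closures of these rays. Let $x\in\partial W$ be a vertex not in the closure of any such ray. Then a small disk $D_x$ about $x$ satisfies $\partial W\cap D_x\subset\{x\}$. As $D_x\setminus\{x\}$ is connected and meets $W$, it is contained in $W$. This is impossible, since every vertex is an endpoint of an edge of $T$. As $\partial W\ne\emptyset$, $k_W\ge1$.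

**Step B: $k_W\ne1$.** Suppose $k_W=1$, with the corner at $a$ between $R$ and $R'$. Then $\partial W=\overline R\cup\overline{R'}$. If $R=R'$, or if $R,R'$ land at different points, this is an arc. Its complement is connected, so $W$ is the whole complement and $T=\partial W$. The only critical point in $T$ is then $a$, so $n=1$, a contradiction. Otherwise $\partial W$ is a Jordan curve and $W$ is one of its sides. It contains no critical point, because critical points lie in $T$. This contradicts Lemma 6.

**Step C: the count.** So $k_W\ge2$ for all $W$. Since $\sum_Wk_W=2d-2$, the number $F$ of faces satisfies $F\le d-1$. With $c(T)$ the number of components of $T$, Euler's formula gives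
$$F=1+c(T)+(2d-2)-n-r'\ \ge\ c(T)+d-2\ \ge\ d-1 .$$
Hence all are equalities: $c(T)=1$, $r'=d+1-n$, and $k_W=2$ for all $W$. So $T$ is connected, and every non-critical fixed point is a landing point.

**Step D: no landing point receives only one ray.** Suppose only one ray $R$, from $a$, lands at $p$. Deleting $R$ and $p$ from $T$ changes neither $E-V$ nor the number of components, hence not the number of faces. If the two sides of $R$ lay in different faces, the deletion would merge them and lower that number. So both sides of $R$ lie in one face $W$.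

If $d_a=2$, then $R$ is the only edge at $a$, so $\overline R$ is a component of $T$. Connectedness gives $T=\overline R$ and $n=1$, a contradiction.

If $d_a\ge3$, the two corners at $a$ adjacent to $R$ are distinct and lie in $W$. As $k_W=2$, they are all the corners of $W$. So $\partial W=\overline{R\cup R^-\cup R^+}$ with $R^\pm$ the neighbors of $R$ at $a$, and neither of these lands at $p$. If $R^-=R^+$, or if $R^\pm$ land at different points, $\partial W$ is a tree. Its complement is connected, so $W$ is its complement, $T=\partial W$ and $n=1$, a contradiction. Otherwise $J=\overline{R^-\cup R^+}$ is a Jordan curve. Let $\Delta$ be the component of its complement containing $R$, and therefore $p$. The graph $J\cup\overline R$ has three vertices, three edges and one component, hence $F=1+1+3-3=2$ faces. One is the other side of $J$, so $\Delta\setminus(R\cup\{p\})$ is connected. As $W$ has corners adjacent to $R$, $W=\Delta\setminus(R\cup\{p\})$. So $\Delta=W\cup R\cup\{p\}$ contains no critical point, contradicting Lemma 6 for $R^-,R^+$. $\square$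

## 11. Annuli in the torus of a repelling fixed point

We now prove the inequality of Theorem 2, in the spirit of Pommerenke–Levin–Yoccoz. Let $p$ be a non-critical fixed point, hence repelling, with multiplier $\mu$. Let $\chi$ be a univalent linearizing coordinate near $p$, with $\chi(p)=0$ and $\chi\circ f=\mu\chi$ near $p$. Let $R_1,\dots,R_k$ be the fixed rays landing at $p$, from $a_i$, of angle $\theta_i$, with $d_i=d_{a_i}$; $k\ge2$ by Lemma 7.

**Step 1: each ray gives an equivariant map.** On $\mathbb H=\{\mathrm{Re}\,\zeta<0\}$ put $e_i(\zeta)=\beta_{a_i}^{-1}(e^{\zeta+2\pi i\theta_i})$. Since $d_i\theta_i\equiv\theta_i$ mod $1$, $f(e_i(\zeta))=e_i(d_i\zeta)$. The points $e_i(-|\zeta|d_i^{-m})$ lie on $R_i$ and tend to $p$ as $m\to\infty$. The map $e_i\colon\mathbb H\to U_{a_i}$ does not increase hyperbolic distances, and the distance in $\mathbb H$ between $\zeta d_i^{-m}$ and $-|\zeta|d_i^{-m}$ equals that between $\zeta$ and $-|\zeta|$. So it is bounded independently of $m$, locally uniformly in $\zeta$. By Step 1 of Section 10, $e_i(\zeta d_i^{-m})\to p$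 locally uniformly. Hence
$$\Psi_i(\zeta)=\mu^m\chi\big(e_i(\zeta d_i^{-m})\big)\qquad(m\text{ large})$$
makes sense. It does not depend on the large $m$, because $\chi(e_i(\zeta d_i^{-m}))=\chi\big(f(e_i(\zeta d_i^{-m-1}))\big)=\mu\,\chi(e_i(\zeta d_i^{-m-1}))$. It is holomorphic, never $0$ (since $e_i(\cdot)\ne p$, a point of the Julia set), and $\Psi_i(d_i\zeta)=\mu\Psi_i(\zeta)$.

**Step 2: disjoint annuli.** Suppose $\Psi_i(\zeta)=\mu^l\Psi_{i'}(\zeta')=\Psi_{i'}(d_{i'}^l\zeta')$ with $l\in\mathbb Z$. As $\chi$ is univalent, $e_i(\zeta d_i^{-m})=e_{i'}(d_{i'}^{l-m}\zeta')$ for all large $m$. Both points lie in the same basin, so $a_i=a_{i'}$ and $d_i=d_{i'}$. By injectivity of $\beta_{a_i}$,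
$$\zeta d_i^{-m}-d_i^{l-m}\zeta'+2\pi i(\theta_i-\theta_{i'})\in2\pi i\mathbb Z\qquad\text{for all large }m .$$
Letting $m\to\infty$ gives $\theta_i\equiv\theta_{i'}$, hence $i=i'$. Then $(\zeta-d_i^l\zeta')d_i^{-m}\in2\pi i\mathbb Z$ tends to $0$, so it is $0$ for large $m$, and $\zeta=d_i^l\zeta'$. Thus the $\Psi_i$ induce injective holomorphic maps of the annuli $\mathbb H/\langle\zeta\mapsto d_i\zeta\rangle$ into the torus $\mathbb C^*/\langle\mu\rangle$, with pairwise disjoint images $\mathcal A_i$.

**Step 3: all annuli have the same homology class.** Writing $\zeta=-e^X$, let $G_i(X)=\log\Psi_i(-e^X)$ on the strip $|\mathrm{Im}\,X|<\frac\pi2$. Then $G_i(X+\log d_i)=G_i(X)+w_i$ with $e^{w_i}=\mu$. By the exponential map the torus is $\mathbb C/(2\pi i\mathbb Z+w_1\mathbb Z)$, and the core curve of $\mathcal A_i$ (the image of the real axis) represents $w_i$ in its homology $2\pi i\mathbb Z+w_1\mathbb Z$. If $w_i=w_1+2\pi is$, the intersection number of $w_1$ and $w_i$ is $\pm s$. The core curves are disjoint, so $s=0$. Hence all $w_i$ equal one number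 $w$, with $\mathrm{Re}\,w=\log|\mu|>0$.

**Step 4: area.** In the flat metric the torus $\mathbb C/(2\pi i\mathbb Z+w\mathbb Z)$ has area $2\pi\,\mathrm{Re}\,w$. On each horizontal segment of length $\log d_i$ we have $\int_0^{\log d_i}|G_i'|\,dx\ge|w|$. So by Cauchy–Schwarz
$$\mathrm{area}(\mathcal A_i)=\int_{-\pi/2}^{\pi/2}\int_0^{\log d_i}|G_i'|^2\,dx\,dy\ \ge\ \frac{\pi|w|^2}{\log d_i}.$$
Summing over the disjoint annuli, $\sum_i\frac{\pi|w|^2}{\log d_i}\le2\pi\,\mathrm{Re}\,w$, that is,
$$\mathrm{Re}\frac1w=\frac{\mathrm{Re}\,w}{|w|^2}\ge\frac12\sum_{i=1}^k\frac1{\log d_i}.\tag{6}$$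

**Step 5: from $w$ to $\mu$.** The partial fraction expansion
$$\frac1{\mu-1}=\frac1{e^w-1}=\frac1w-\frac12+\sum_{l\ge1}\Big(\frac1{w+2\pi il}+\frac1{w-2\pi il}\Big)$$
has a sum in which every term has positive real part, because $\mathrm{Re}\,w>0$. Together with (6) this gives $\mathrm{Re}\frac1{\mu-1}>\frac12\sum_i\frac1{\log d_i}-\frac12$, with strict inequality. Since $k\ge2$ and $d_i\le d$, the right side is at least $\frac1{\log d}-\frac12$. For $d\le7$ we have $\log d<2$, so this is positive. By the dictionary of Section 1, $-\mathrm{Re}\,\mathrm{CS}>\frac1{\log d}-\frac12$ at every non radial singularity on $\ell_\infty$. Theorem 2 is proved. $\blacksquare$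

## 12. Degrees two, three and four

*Proof of Proposition 3.* Section 2 settled $d=2$ and $d=3$, the case $d=4$ with $n\in\{2,4\}$, and the local degrees $(4,3,2)$ in the case $d=4$, $n=3$. The only other possibility there is $(3,3,3)$. In that case every ray comes from a critical point of local degree $3$, and at least two rays land at each non-critical fixed point. So Theorem 2 gives
$$h(\mu)>\frac1{\log3}-\frac12>0.41>\frac13=\frac1{d-1}.\qquad\blacksquare$$
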